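\title{Finite dimensional quadratic algebras at the Golod--Shafarevich threshold}

\begin{abstract}
By the Golod--Shafarevich theorem, a quadratic algebra given by $n$ generators and $d\le n^2/4$ relations is infinite dimensional. We show that this bound is sharp over every field. For each $n$ we write down $\lfloor n^2/4\rfloor+1$ quadratic relations in $n$ variables, with integer coefficients, that define a finite dimensional algebra over every field. The algebras are built by adding two generators at a time, and we give an exact criterion for this step to preserve finite dimensionality.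
\end{abstract}

\section{The threshold $n^2/4$}\label{sec:intro}

Let $\mathbb K$ be a field. For a finite set $X$ let $\mathbb K\langle X\rangle$ be the free associative algebra on $X$. Its basis consists of the words in the letters of $X$, and it is graded by the length $|w|$ of a word $w$. A \emph{quadratic algebra given by $n$ generators and $d$ relations} is a quotient $R=\mathbb K\langle X\rangle/I$, where $|X|=n$ and $I$ is the two-sided ideal generated by $d$ homogeneous elements $\delta_1,\dots,\delta_d$ of degree $2$. Such an algebra is graded, $R=\bigoplus_{q\ge0}R_q$, with Hilbert series $H_R(t)=\sum_q r_qt^q$, where $r_q=\dim_{\mathbb K}R_q$. How few relations can make $R$ finite dimensional?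

A lower bound comes from the Golod--Shafarevich theorem: for $0\le d\le n^2$,
\begin{equation}\label{eq:GS}
H_R(t)\,(1-nt+dt^2)\ge 1\quad\text{coefficientwise}.
\end{equation}
Since $r_0=1$ and $r_1=n$, this says that $r_q\ge nr_{q-1}-dr_{q-2}$ for $q\ge2$. To recall the reason, write $F=\mathbb K\langle X\rangle$. Then $I_q=I_{q-1}F_1+\sum_iF_{q-2}\delta_i$, so $R_q$ is the quotient of $R_{q-1}\otimes F_1$ by the images of the $d$ spaces $F_{q-2}\delta_i$. Each image has dimension at most $r_{q-2}$, because $I_{q-2}\delta_i\subset I_{q-1}F_1$. If $d\le n^2/4$, the polynomial $1-nt+dt^2$ has a positive root $t_0$. If $R$ were finite dimensional, $H_R$ would be a polynomial, and \eqref{eq:GS} at $t=t_0$ would read $0\ge1$. So $R$ is infinite dimensional whenever $d\le n^2/4$.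

For $d>n^2/4$ the polynomial $1-nt+dt^2$ has no real root and this obstruction disappears. The following question is taken from Iyudu and Shkarin \cite{IS}.

\begin{quote}
Let $n\ge1$ and let $d>n^2/4$ be an integer. Is there a finite dimensional quadratic algebra over $\mathbb K$ given by $n$ generators and $d$ relations?
\end{quote}

Adding relations keeps an algebra finite dimensional, so the decisive case is $d=d_n$, where
\[
d_n=\lfloor n^2/4\rfloor+1
\]
is the least integer greater than $n^2/4$. For $n=1$ we have $d_1=1$, and the relation $y^2=0$ answers the question. For $n=2$ two relations suffice.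

\begin{example}\label{ex:two}
Let $S$ be generated by $a,b$ subject to $ab=0$ and $aa=bb$. The words of length $3$ that do not contain $ab$ are $aaa$, $bbb$, $baa$, $bba$. We have $aaa=abb=0$ and $bbb=aab=0$, and then $baa=bbb=0$ and $bba=aaa=0$. So $S_3=0$ over every ring of coefficients.
\end{example}

These cases suggest the answer yes, but two observations show that large $n$ needs an idea. First, monomial relations are too wasteful. If every relation is a word $xy$, draw an arrow $x\to y$ for each word $xy$ that is not a relation. The nonzero words of $R$ are the walks in this graph, so $R$ is finite dimensional only if the graph has no directed cycle. Such a graph has at most $\binom n2$ arrows, so $d\ge n(n+1)/2$, about twice $d_n$. Second, the degree in which the algebra vanishes must grow with $n$. Put $\theta=d/n^2$, $\tau_1=1$ and $\tau_q=1-\theta/\tau_{q-1}$. As long as $\tau_1,\dots,\tau_q$ are positive, \eqref{eq:GS} gives $r_q\ge n\tau_qr_{q-1}>0$ by induction. At $\theta=1/4$ one has $\tau_q=(q+1)/(2q)>0$ for all $q$, and $d_n/n^2\to1/4$. By continuity in $\theta$, for each fixed $N$ every algebra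 with $n$ generators and $d_n$ relations has $R_N\ne0$ once $n$ is large.

The answer is nevertheless yes, and one list of relations serves all fields. In the statement, an equation $p=p'$ stands for the element $p-p'$, and sums over $i$ run over $1\le i\le m$.

\begin{theorem}\label{thm:main}
For every $n\ge1$ there are $d_n$ homogeneous elements of degree $2$ in $\mathbb Z\langle X\rangle$, $|X|=n$, and an integer $N$, such that every word of length $N$ lies in the two-sided ideal of $\mathbb Z\langle X\rangle$ that they generate. One can take the following elements.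
\begin{itemize}
\item For $n=1$: the element $y^2$.
\item For $n=2+2m$, $m\ge0$: generators $a,b,u_1,v_1,\dots,u_m,v_m$ and relations
\begin{gather*}
ab=\sum_iv_i^2,\qquad aa-bb=\sum_i\bigl(u_i^2+(i-1)v_i^2\bigr),\qquad u_jv_j=\sum_{i>j}v_i^2\quad(1\le j\le m),\\
u_jz=zv_j\quad\text{for }z\in\{a,b,u_i,v_i: i<j\},\ 1\le j\le m.
\end{gather*}
\item For $n=3+2m$, $m\ge0$: generators $a,b,c,u_1,v_1,\dots,u_m,v_m$ and relations
\begin{gather*}
ab=\sum_iv_i^2,\qquad ac-bb=\sum_i\bigl(u_i^2+iv_i^2\bigr),\qquad cc-bb-bc-aa=0,\\
u_jv_j=\sum_{i>j}v_i^2\quad(1\le j\le m),\\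
u_jz=zv_j\quad\text{for }z\in\{a,b,c,u_i,v_i: i<j\},\ 1\le j\le m.
\end{gather*}
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:main}
Let $\mathbb K$ be any field and $n\ge1$.
\begin{enumerate}
\item A finite dimensional quadratic $\mathbb K$-algebra given by $n$ generators and $d$ relations exists if and only if $d>n^2/4$; the least possible number of relations is $\lfloor n^2/4\rfloor+1$. For $n^2/4<d\le n^2$ the $d$ relations can be chosen linearly independent.
\item The relations of Theorem~\ref{thm:main} define a $\mathbb K$-algebra $R$ with $R_N=0$, where $N=N(n)$ does not depend on $\mathbb K$. For every commutative ring $k$, the $k$-algebra given by these relations is a finitely generated $k$-module.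
\end{enumerate}
\end{corollary}

The proof is an induction from $n$ to $n+2$. Section~\ref{sec:step} describes the step and carries it out by hand for $n=3$ and $n=4$. The step does not always preserve finite dimensionality. Section~\ref{sec:E} isolates the condition (E) that governs it, and Section~\ref{sec:inherit} shows that (E) is inherited. Sections~\ref{sec:chains} and~\ref{sec:nil} show that (E) makes the step work; the exact criterion is Theorem~\ref{thm:criterion}. Section~\ref{sec:odd} supplies the starting point for odd $n$, and Section~\ref{sec:proof} assembles the proof.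

\medskip\noindent\textbf{Conventions.} From now on $k$ is a commutative ring with $1$ (for Theorem~\ref{thm:main}, $k=\mathbb Z$), and ``linear'' means $k$-linear. Algebras have a unit and modules are left modules, so in a word the rightmost letter acts first. A graded algebra $S$ generated by finitely many elements of degree $1$ is called \emph{nilpotent} if $S_N=0$ for some $N$. Then $S_q=S_{q-N}S_N=0$ for all $q\ge N$. Over a field, nilpotent means the same as finite dimensional.

\section{Adding two generators}\label{sec:step}

We have
\begin{equation}\label{eq:count}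
d_{n+2}=\lfloor n^2/4+n+1\rfloor+1=d_n+n+1 .
\end{equation}
So an induction in steps of two may add two generators $u,v$ and $n+1$ new relations, and it may alter the old relations by terms in the new letters. We spend $n$ relations on $ux=xv$, one for each old generator $x$, and the last one on $uv=0$. With these, a letter $u$ followed by an old generator passes it and becomes $v$, and a letter $u$ followed by $v$ kills the word. If the old relations $\delta_i$ were left unchanged, setting all old generators equal to zero would leave the algebra $k\langle u,v\rangle/(uv)$, in which neither $u$ nor $v$ is nilpotent. So we replace $\delta_i=0$ by $\delta_i=\lambda_iv^2+\mu_iu^2$. The scalars $\lambda_i,\mu_i$ have to be chosen at every step, and we carry them along as part of the data.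

\begin{definition}\label{def:datum}
A \emph{datum} $\mathcal D=(X;\delta_i,\lambda_i,\mu_i)_{1\le i\le d}$ consists of a finite set $X$, elements $\delta_i=\sum_{x,y\in X}c^i_{xy}\,xy$ of $k\langle X\rangle_2$, and scalars $\lambda_i,\mu_i\in k$. Its algebra is $S(\mathcal D)=k\langle X\rangle/(\delta_1,\dots,\delta_d)$. The datum $\mathcal D^+$ has the generating set $X\sqcup\{u,v\}$ and the following $d+|X|+1$ relations and scalars:
\[
\begin{array}{l|c|c}
\text{relation} & \lambda^+ & \mu^+\\ \hline
uv & 1 & 0\\
ux-xv\quad(x\in X) & 0 & 0\\
\delta_i-\lambda_iv^2-\mu_iu^2\quad(1\le i\le d) & \lambda_i+\mu_i & \mu_i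
\end{array}
\]
We write $R(\mathcal D)=S(\mathcal D^+)$.
\end{definition}

The scalars $\lambda^+,\mu^+$ do not enter $R(\mathcal D)$. They serve the next step, and Section~\ref{sec:inherit} explains their values.

All computations in $R(\mathcal D)$ rest on two ways of evaluating a relation. For $g\ge0$ put $\delta_i^{[g]}=\sum c^i_{xy}\,xv^gy$; this is $\delta_i$ with its two letters separated by $v^g$.

\begin{lemma}\label{lem:rules}
In $R(\mathcal D)$ we have $\delta_i^{[g]}=u^g\delta_i=\lambda_iu^gv^2+\mu_iu^{g+2}$ for all $g\ge0$. Moreover, for $g\ge1$ and $x'\in X$,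
\begin{equation}\label{eq:rules}
\delta_i\,v^g=\lambda_i\,v^{g+2},\qquad \delta_i^{[g]}\,x'=\mu_i\,x'v^{g+2}.
\end{equation}
\end{lemma}

\begin{proof}
From $ux=xv$ we get $u^gx=xv^g$ for $x\in X$, so $xv^gy=u^gxy$, and the first formula follows from $\delta_i=\lambda_iv^2+\mu_iu^2$. Let $g\ge1$. Since $uv=0$, we have $\delta_iv^g=\lambda_iv^{g+2}+\mu_iu^2v^g=\lambda_iv^{g+2}$ and $\delta_i^{[g]}=\mu_iu^{g+2}$. Finally, $u^{g+2}x'=x'v^{g+2}$.
\end{proof}

The letter $u$ does not occur in \eqref{eq:rules}. A relation whose letters are adjacent evaluates to $\lambda_i$, and a relation whose letters are separated by $v$'s evaluates to $\mu_i$. In both cases two letters of $X$ turn into $v^2$. Now distribute the letters of $X$ in adjacent pairs among many $v$'s. Such a word can be evaluated inside a pair or across two neighboring pairs, and if the two results disagree, a power of $v$ vanishes.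

\begin{example}\label{ex:one}
Let $X=\{y\}$ and $\delta=y^2$, with scalars $\lambda,\mu$. Then $R(\mathcal D)$ has $3$ generators and $3=d_3$ relations: $uv=0$, $uy=yv$, $y^2=\lambda v^2+\mu u^2$. Evaluating inside the pairs gives $yy\,v\,yy\,v=\lambda^2v^6$. Evaluating across the pairs gives
\[
y\,(yvy)\,y\,v=\mu\,yy\,v^3\,v=\mu\lambda v^6 .
\]
Hence $\lambda(\lambda-\mu)v^6=0$, and $v$ is nilpotent if $\lambda(\lambda-\mu)$ is a unit.
\end{example}

Here every pair evaluates to a scalar, so the positions of the pairs play no role. In the next example they do.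

\begin{example}\label{ex:four}
Let $\mathcal E$ be the datum with $X=\{a,b\}$ and the relations $ab$ with $(\lambda,\mu)=(1,0)$ and $aa-bb$ with $(\lambda,\mu)=(0,1)$. The algebra $R(\mathcal E)$ is the case $n=4$ of Theorem~\ref{thm:main}:
\[
ab=v^2,\qquad aa-bb=u^2,\qquad uv=0,\qquad ua=av,\qquad ub=bv .
\]
We show that $v^9=0$. For $0\le s\le6$ put $P_s=v^saa\,v^{7-s}$. The first rule in \eqref{eq:rules} gives $(aa-bb)v=0$, so also $P_s=v^sbb\,v^{7-s}$. Let $0\le s<s'\le6$ with $s'-s\ge3$, put $g=s'-s-2$ and $h=7-s'$, and consider
\[
W=v^s\,a\,(av^ga-bv^gb)\,b\,v^h .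
\]
The second rule gives $W=v^s\,ab\,v^{g+2+h}=v^9$. Expanding instead, and replacing $ab$ by $v^2$, we get
\[
W=v^saa\,v^g\,ab\,v^h-v^sab\,v^g\,bb\,v^h=P_s-P_{s'} .
\]
If positions did not matter, the right side would vanish. It need not vanish term by term, because the pair $aa$ survives at position $s$ and the pair $bb$ at position $s'$. A signed combination of three placements repairs this:
\[
v^9=v^9+v^9-v^9=(P_0-P_3)+(P_3-P_6)-(P_0-P_6)=0 .
\]
The combination $\{0,3\}+\{3,6\}-\{0,6\}$ works because deleting the smaller element of each set and deleting the larger element of each set give the same result, namely $\{3\}$.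
\end{example}

The general argument has the same two ingredients: a position-free computation that ends in $1=0$ (Section~\ref{sec:E}), and signed combinations of placements that make positions irrelevant (Section~\ref{sec:chains}).

\section{Representations and the condition (E)}\label{sec:E}

To find out which data allow such a computation, consider the simplest way in which $v$ can fail to be nilpotent: it can act on a module as a nonzero idempotent. Let $M$ be an $R(\mathcal D)$-module on which $u+v$ acts as the identity. Then $v=(u+v)v=v^2$ on $M$, so $M=M_0\oplus M_1$ with $M_0=vM$ and $M_1=uM$. For $x\in X$ we have $xv=ux$ and $xu=x-xv=x-ux=vx$, so $x$ maps $M_0$ to $M_1$ and $M_1$ to $M_0$. The element $\delta_i=\lambda_iv^2+\mu_iu^2$ acts as $\lambda_i$ on $M_0$ and as $\mu_i$ on $M_1$. This structure can be described without $u$ and $v$.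

\begin{definition}\label{def:rep}
A \emph{representation} of $\mathcal D$ is a pair of $k$-modules $M_0,M_1$ with linear maps $x_+\colon M_0\to M_1$ and $x_-\colon M_1\to M_0$ for $x\in X$, such that for all $i$
\[
\sum c^i_{xy}\,x_-y_+=\lambda_i\ \text{ on }M_0,\qquad \sum c^i_{xy}\,x_+y_-=\mu_i\ \text{ on }M_1 .
\]
The datum $\mathcal D$ satisfies \emph{condition} (E) if $M_0=0$ in every representation of $\mathcal D$.
\end{definition}

\begin{lemma}\label{lem:necessary}
If $v$ is nilpotent in $R(\mathcal D)$, then $\mathcal D$ satisfies \textup{(E)}.
\end{lemma}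

\begin{proof}
Given a representation, let $v$ act on $M_0\oplus M_1$ as the projection onto $M_0$, let $u$ act as the projection onto $M_1$, and let $x\in X$ act by $x_+$ on $M_0$ and by $x_-$ on $M_1$. Then $uv=0$. Both $ux$ and $xv$ act by $x_+$ on $M_0$ and by $0$ on $M_1$. Both $\delta_i$ and $\lambda_iv^2+\mu_iu^2$ act by $\lambda_i$ on $M_0$ and by $\mu_i$ on $M_1$. So $M_0\oplus M_1$ is an $R(\mathcal D)$-module on which every power $v^L$, $L\ge1$, acts as the projection onto $M_0$. If $v^L=0$, then $M_0=0$.
\end{proof}

For the converse we need (E) as a finite identity between words, which can be transplanted into $R(\mathcal D)$. Let $\mathcal J\subset k\langle X\rangle$ be the span of the elements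
\begin{equation}\label{eq:span}
w\delta_iw'-\lambda_iww'\quad(|w'|\text{ even}),\qquad w\delta_iw'-\mu_iww'\quad(|w'|\text{ odd}),
\end{equation}
where $w,w'$ are words. It is a left ideal. Each element \eqref{eq:span} involves only words of one parity, so $\mathcal J=\mathcal J_0\oplus\mathcal J_1$, where $\mathcal J_0$ and $\mathcal J_1$ are spanned by the elements \eqref{eq:span} with $|w|+|w'|$ even and odd, respectively.

\begin{lemma}\label{lem:certificate}
The datum $\mathcal D$ satisfies \textup{(E)} if and only if $1\in\mathcal J_0$.
\end{lemma}

\begin{proof}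
Suppose $1\in\mathcal J_0$ and take a representation. Let a word $x_1x_2\cdots x_{2p}$ act on $M_0$ by $x_{1-}x_{2+}x_{3-}\cdots x_{2p\,+}$. In $w\delta_iw'$ the factor $w'$ maps $M_0$ to $M_0$ if $|w'|$ is even, and then $\delta_i$ acts as $\lambda_i$. It maps $M_0$ to $M_1$ if $|w'|$ is odd, and then $\delta_i$ acts as $\mu_i$. So $\mathcal J_0$ acts by zero, the identity of $M_0$ is zero, and $M_0=0$.

Conversely, let $M_0$ be the span of the words of even length modulo $\mathcal J_0$, and $M_1$ the span of the words of odd length modulo $\mathcal J_1$. Since $x\mathcal J_0\subset\mathcal J_1$ and $x\mathcal J_1\subset\mathcal J_0$, left multiplication by $x$ defines $x_+$ and $x_-$. The elements \eqref{eq:span} with empty $w$ show that this is a representation. If (E) holds, then $M_0=0$, which means $1\in\mathcal J_0$.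
\end{proof}

\begin{example}\label{ex:E}
(a) The datum $\mathcal E$ of Example~\ref{ex:four} satisfies (E) over every $k$. In a representation, $a_-b_+=1$ and $a_-a_+-b_-b_+=0$ on $M_0$, and $a_+a_--b_+b_-=1$ on $M_1$. Multiply the last equation by $a_-$ on the left and by $b_+$ on the right. Since $a_-b_+=1$, this gives $a_-a_+-b_-b_+=1$. Hence $0=1$ on $M_0$. In the language of Lemma~\ref{lem:certificate} the computation is the identity
\[
1=-(ab-1)-\bigl(a(aa-bb)b-ab\bigr)+(aa\,ab-aa)-(ab\,bb-bb)+(aa-bb),
\]
and its terms are the steps of Example~\ref{ex:four} with the letters $v$ erased.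

(b) For the datum $y^2$ of Example~\ref{ex:one}, a representation satisfies $\lambda^2=y_-(y_+y_-)y_+=\mu\lambda$ on $M_0$, so (E) holds if $\lambda(\lambda-\mu)$ is a unit. Over a field this condition is also necessary. If $\lambda=0$, take $M_0=k$ and $M_1=0$. If $\lambda=\mu$, take $M_0=M_1=k$, $y_+=1$ and $y_-=\lambda$.
\end{example}

\section{Condition (E) passes from $\mathcal D$ to $\mathcal D^+$}\label{sec:inherit}

The induction needs (E) at every stage, and the scalars in Definition~\ref{def:datum} are chosen to provide it. The scalar $\lambda^+=1$ of $uv$ means $u_-v_+=1$ in a representation of $\mathcal D^+$, so that $M_1=v_+M_0\oplus\ker u_-$. We compress the old generators to the pair $(M_0,\ker u_-)$. On $\ker u_-$ the terms in $u^2$ and $v^2$ vanish. On $M_0$ they cancel against the part lost in the compression, and that part also contains the scalar $\mu_i$. This loss is the reason for $\lambda_i^+=\lambda_i+\mu_i$.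

\begin{proposition}\label{prop:inherit}
If $\mathcal D$ satisfies \textup{(E)}, then so does $\mathcal D^+$.
\end{proposition}

\begin{proof}
Take a representation $(M_0,M_1)$ of $\mathcal D^+$. Among its equations are
\begin{gather}
u_-v_+=1,\qquad u_-x_+=x_-v_+\quad(x\in X),\label{eq:plus1}\\
\sum c^i_{xy}\,x_-y_+=\lambda_i+\mu_i+\lambda_iv_-v_++\mu_iu_-u_+\quad\text{on }M_0,\label{eq:plus2}\\
\sum c^i_{xy}\,x_+y_-=\mu_i+\lambda_iv_+v_-+\mu_iu_+u_-\quad\text{on }M_1,\label{eq:plus3}
\end{gather}
where the sums run over $x,y\in X$. Put $\pi=1-v_+u_-$ on $M_1$. From $u_-v_+=1$ we get $u_-\pi=u_--u_-=0$, $\pi v_+=v_+-v_+=0$, and $\pi^2=\pi-\pi v_+u_-=\pi$. Let $M_0'=M_0$ and $M_1'=\pi M_1$, and for $x\in X$ let $x'_+=\pi x_+\colon M_0'\to M_1'$ and let $x'_-$ be the restriction of $x_-$ to $M_1'$.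

On $M_0'$ we have $\sum c^i_{xy}\,x'_-y'_+=\sum c^i_{xy}\,x_-y_+-\sum c^i_{xy}\,x_-v_+u_-y_+$. By \eqref{eq:plus1}, $x_-v_+=u_-x_+$ and $u_-y_+=y_-v_+$. With \eqref{eq:plus3} and $u_-v_+=1$, the subtracted sum equals
\[
u_-\Bigl(\sum c^i_{xy}\,x_+y_-\Bigr)v_+=u_-\bigl(\mu_i+\lambda_iv_+v_-+\mu_iu_+u_-\bigr)v_+=\mu_i+\lambda_iv_-v_++\mu_iu_-u_+ .
\]
Subtracting this from \eqref{eq:plus2} gives $\sum c^i_{xy}\,x'_-y'_+=\lambda_i$.

On $M_1'$, the map $\sum c^i_{xy}\,x'_+y'_-$ is the restriction of $\pi(\mu_i+\lambda_iv_+v_-+\mu_iu_+u_-)$. The second term vanishes because $\pi v_+=0$, the third because $u_-$ vanishes on $M_1'$, and $\pi$ is the identity on $M_1'$. So the map equals $\mu_i$.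

Thus $(M_0',M_1')$ is a representation of $\mathcal D$, and $M_0=M_0'=0$.
\end{proof}

The proof does not use the equations that $uv$ and $ux-xv$ impose on $M_1$. The values $\mu^+=0$ in the first two rows of the table only keep the relations short.

\section{Chains with equal faces}\label{sec:chains}

We now construct the signed combinations of placements for any number of pairs. A \emph{$p$-chain} is a $p$-element subset $\{s_1<\dots<s_p\}$ of $\mathbb Q$. Let $A_p$ be the free abelian group on the $p$-chains, so that $A_0=\mathbb Z\cdot\emptyset$. For $1\le j\le p$ let $\partial_j\colon A_p\to A_{p-1}$ be the homomorphism that deletes the $j$-th smallest element of each chain. Deleting $s_i$ and $s_j$ in the two possible orders gives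
\begin{equation}\label{eq:faces}
\partial_i\partial_j=\partial_{j-1}\partial_i\qquad(i<j).
\end{equation}

\begin{proposition}\label{prop:psi}
There are elements $\psi_p\in A_p$, $p\ge0$, with $\psi_0=\emptyset$ and $\partial_j\psi_p=\psi_{p-1}$ for all $1\le j\le p$.
\end{proposition}

Signs cannot be avoided. The maps $\partial_j$ preserve the sum of the coefficients, so this sum is $1$ for each $\psi_p$. An element $\psi_2$ with nonnegative coefficients would be a single chain, and the two faces of a single $2$-chain differ. To build $\psi_p$ we must prescribe all $p$ faces at once, so we prove a statement about arbitrary prescribed faces. For $p\ge2$ call $y_1,\dots,y_p\in A_{p-1}$ \emph{compatible} if $\partial_iy_j=\partial_{j-1}y_i$ for all $i<j$. By \eqref{eq:faces} the faces $\partial_1w,\dots,\partial_pw$ of any $w\in A_p$ are compatible.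

\begin{lemma}\label{lem:fill}
Let $p\ge2$ and let $y_1,\dots,y_p\in A_{p-1}$ be compatible. Then there is $w\in A_p$ with $\partial_jw=y_j$ for all $j$.
\end{lemma}

\begin{proof}
We correct one face at a time without disturbing the faces already treated. Let $1\le r\le p$ and let $(y_j)$ be a compatible family with $y_1=\dots=y_{r-1}=0$. We claim that there is $w_r\in A_p$ with $\partial_rw_r=y_r$ and $\partial_lw_r=0$ for $l<r$. Granting this, $(y_j-\partial_jw_r)_j$ is a compatible family whose first $r$ members vanish. Applying the claim for $r=1,\dots,p$ in turn reduces the given family to zero, and $w=w_1+\dots+w_p$ has the required faces.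

To prove the claim, note that compatibility gives $\partial_ly_r=\partial_{r-1}y_l=0$ for $l<r$. Let $I\subset\mathbb Q$ be the finite set of numbers that occur in the chains of $y_r$.

Let $r\le p-1$. Choose a rational $\varepsilon>0$ smaller than the distance between any two distinct elements of $I$. For a chain contained in $I$ with at least $t$ elements, let $\iota_t$ adjoin the number $s_t-\varepsilon$, where $s_t$ is the $t$-th element, and extend $\iota_t$ additively. The new number lies above $s_{t-1}$ and below $s_t$, so it is the $t$-th element of the new chain. The chains of $y_r$ have $p-1\ge r$ elements, so $w_r=\iota_ry_r$ is defined, and $\partial_rw_r=y_r$. For $l<r$, deleting the $l$-th element moves $s_r$ to place $r-1$, so $\partial_l\iota_r=\iota_{r-1}\partial_l$ on these chains. Hence $\partial_lw_r=\iota_{r-1}\partial_ly_r=0$.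

Let $r=p$. Now there is no $r$-th element to insert before. Let $\omega$ adjoin to each chain in $I$ one fixed number larger than all elements of $I$, and put $w_p=\omega y_p$. Then $\partial_pw_p=y_p$, and $\partial_lw_p=\omega\partial_ly_p=0$ for $l<p$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:psi}]
Take $\psi_1=\{0\}$. Let $p\ge2$ and suppose that $\psi_{p-1}$ has been constructed. The family $y_1=\dots=y_p=\psi_{p-1}$ is compatible, since all faces of $\psi_{p-1}$ equal $\psi_{p-2}$. Lemma~\ref{lem:fill} gives $\psi_p$.
\end{proof}

For $p=2$, with $\varepsilon=1$ and the large number $1$, the procedure gives $w_1=\{-1,0\}$ and $w_2=\{0,1\}-\{-1,1\}$. After the relabeling $-1,0,1\mapsto0,3,6$, the sum $\psi_2=w_1+w_2$ is the combination of Example~\ref{ex:four}.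

\section{From (E) to nilpotency}\label{sec:nil}

Fix a datum $\mathcal D$, write $R=R(\mathcal D)$, and fix an integer $L\ge3$. A chain $\sigma=\{s_1<\dots<s_p\}$ of integers is \emph{admissible} if $s_1\ge0$, $s_p\le L-3$ and $s_{j+1}-s_j\ge3$ for all $j$. The empty chain is admissible, and so is every subset of an admissible chain. For a word $t=x_1\cdots x_{2p}$ in $X$ and an admissible $p$-chain $\sigma$ put
\[
[\,t\mid\sigma\,]=v^{s_1}x_1x_2\,v^{s_2-s_1-2}x_3x_4\,v^{s_3-s_2-2}\cdots x_{2p-1}x_{2p}\,v^{L-s_p-2}\in R_L .
\]
In other words, number $L$ places $0,\dots,L-1$, put the $j$-th pair of letters of $t$ at the places $s_j,s_j+1$, and put $v$ at all other places. For $p=0$ this is $v^L$. Extend the symbol linearly in $t$ and additively in $\sigma$. Admissibility says that every pair is followed by at least one $v$, which is the hypothesis $g\ge1$ of \eqref{eq:rules}.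

\begin{lemma}\label{lem:delete}
Let $w,w'$ be words in $X$ with $|w|+|w'|=2p-2$, and let $\sigma$ be an admissible $p$-chain. Then
\[
[\,w\delta_iw'\mid\sigma\,]=
\begin{cases}
\lambda_i\,[\,ww'\mid\partial_j\sigma\,] & \text{if }|w|=2j-2,\\
\mu_i\,[\,ww'\mid\partial_{j+1}\sigma\,] & \text{if }|w|=2j-1.
\end{cases}
\]
\end{lemma}

\begin{proof}
Let $|w|=2j-2$. Then $\delta_i$ is the $j$-th pair and is followed by $v$. By the first rule in \eqref{eq:rules} it may be replaced by $\lambda_iv^2$. The pairs of $w$ stay at $s_1,\dots,s_{j-1}$, those of $w'$ stay at $s_{j+1},\dots,s_p$, and all other places hold $v$.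

Let $|w|=2j-1$. Then $|w'|$ is odd. Let $x$ be the last letter of $w$ and $x'$ the first letter of $w'$. The places from $s_j$ to $s_{j+1}+1$ hold $x\,\delta_i^{[g]}x'$ with $g=s_{j+1}-s_j-2\ge1$. By the second rule this equals $\mu_i\,xx'v^{g+2}$. Now $xx'$ is the $j$-th pair of $ww'$ and sits at $s_j$, the pair at $s_{j+1}$ has been replaced by $v$'s, and the other pairs have not moved.
\end{proof}

So each element \eqref{eq:span} has a counterpart in $R$, but the deleted position depends on $|w|$. The elements $\psi_p$ remove this dependence.

\begin{proposition}\label{prop:v}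
If $\mathcal D$ satisfies \textup{(E)}, then $v$ is nilpotent in $R(\mathcal D)$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:certificate}, $1$ is a finite linear combination of elements \eqref{eq:span} with $|w|+|w'|$ even. Choose $\ell\ge1$ such that $|w|+|w'|+2\le2\ell$ for all elements that occur. Let $q_1<\dots<q_h$ be the numbers that occur in $\psi_1,\dots,\psi_\ell$, and put $L=3h$. Replace $q_j$ by $3(j-1)$ everywhere. This relabeling preserves order, so it commutes with the maps $\partial_j$. The relabeled elements, again written $\psi_0,\dots,\psi_\ell$, are integer combinations of admissible chains and satisfy $\partial_j\psi_p=\psi_{p-1}$.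

Define a linear map $\Theta$ from the span of the words of even length at most $2\ell$ to $R_L$ by $\Theta(t)=[\,t\mid\psi_p\,]$ for $|t|=2p$. Let $|w|+|w'|=2p-2$ with $p\le\ell$. If $|w|=2j-2$, Lemma~\ref{lem:delete} gives
\[
\Theta(w\delta_iw')=\lambda_i\,[\,ww'\mid\partial_j\psi_p\,]=\lambda_i\,[\,ww'\mid\psi_{p-1}\,]=\lambda_i\,\Theta(ww').
\]
If $|w|=2j-1$, it gives $\Theta(w\delta_iw')=\mu_i[\,ww'\mid\partial_{j+1}\psi_p\,]=\mu_i\Theta(ww')$. Since $|w|$ and $|w'|$ have the same parity, $\Theta$ vanishes on every element \eqref{eq:span} in the expression of $1$. Therefore $v^L=\Theta(1)=0$.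
\end{proof}

It remains to bound the number of old letters and the power of $u$ in a nonzero word. The first bound comes from the nilpotency of $S(\mathcal D)$, and the second from a unit among the $\mu_i$.

\begin{proposition}\label{prop:nil}
Suppose that $S(\mathcal D)$ is nilpotent, that $\mathcal D$ satisfies \textup{(E)}, and that some $\mu_i$ is a unit of $k$. Then $R(\mathcal D)$ is nilpotent.
\end{proposition}

\begin{proof}
Apply the substitutions $ux\to xv$ $(x\in X)$ and $uv\to0$ to a word in $X\sqcup\{u,v\}$. Each one lowers the number of $u$'s or gives $0$, and the number of letters from $X$ does not change. When neither applies, all $u$'s stand at the end. So a word with $q$ letters from $X$ is either $0$ in $R$ or equal to a word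
\begin{equation}\label{eq:normal}
v^{s_0}x_1v^{s_1}x_2\cdots x_qv^{s_q}u^l\qquad(x_1,\dots,x_q\in X).
\end{equation}

\emph{Bounding $q$.} Choose $N\ge2$ with $S(\mathcal D)_N=0$. Then every word $x_1\cdots x_N$ in $X$ is, in $k\langle X\rangle$, a linear combination of products $w\delta_iw'$ with $|w|+|w'|=N-2$. Fix $s_1,\dots,s_{N-1}$ and let $\phi\colon k\langle X\rangle_N\to R$ be the linear map $y_1\cdots y_N\mapsto y_1v^{s_1}y_2\cdots v^{s_{N-1}}y_N$. In $\phi(w\delta_iw')$ the relation appears as the factor $\delta_i^{[s]}$ with $s=s_{|w|+1}$. By Lemma~\ref{lem:rules} this factor equals $\lambda_iu^sv^2+\mu_iu^{s+2}$, which contains no letter from $X$. So $\phi(x_1\cdots x_N)$ is a combination of words with $N-2$ letters from $X$. Consequently a word \eqref{eq:normal} with $q\ge N$ is a combination of words with $q-2$ letters from $X$, and these can be brought to the form \eqref{eq:normal} again. By induction on $q$, the words \eqref{eq:normal} with $q<N$ span $R$.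

\emph{Bounding $s_j$ and $l$.} By Proposition~\ref{prop:v}, $v^L=0$ for some $L\ge1$. Then $u^Lx=xv^L=0$ for $x\in X$, and hence $0=u^L\delta_i=\lambda_iu^Lv^2+\mu_iu^{L+2}=\mu_iu^{L+2}$. Choosing $i$ with $\mu_i$ a unit, we get $u^{L+2}=0$.

So $R$ is spanned by the words \eqref{eq:normal} with $q\le N-1$, all $s_j\le L-1$, and $l\le L+1$. Their degree is at most $N(L-1)+(N-1)+(L+1)=(N+1)L$, and $R$ vanishes in all higher degrees.
\end{proof}

These results combine to an exact criterion for the step.

\begin{theorem}\label{thm:criterion}
Let $\mathcal D$ be a datum over a commutative ring $k$.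
\begin{enumerate}
\item The element $v$ is nilpotent in $R(\mathcal D)$ if and only if $\mathcal D$ satisfies \textup{(E)}.
\item If $k$ is a field and $S(\mathcal D)$ is finite dimensional, then $R(\mathcal D)$ is finite dimensional if and only if $\mathcal D$ satisfies \textup{(E)} and some $\mu_i$ is nonzero.
\end{enumerate}
\end{theorem}

\begin{proof}
Part (1) is Lemma~\ref{lem:necessary} together with Proposition~\ref{prop:v}. In part (2), sufficiency is Proposition~\ref{prop:nil}. Conversely, let $R(\mathcal D)$ be finite dimensional. Then it is nilpotent, so $v$ is nilpotent and (E) holds by part (1). If all $\mu_i$ were $0$, every relation of $\mathcal D^+$ would lie in the ideal generated by $X$ and $v$, and $R(\mathcal D)/(X,v)=k[u]$ would be infinite dimensional.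
\end{proof}

The hypothesis on $S(\mathcal D)$ cannot be dropped either, because $S(\mathcal D)=R(\mathcal D)/(u,v)$.

\section{The odd base}\label{sec:odd}

The induction needs a starting datum of each parity that satisfies the hypotheses of Proposition~\ref{prop:nil}. For even $n$ it is $\mathcal E$, by Examples~\ref{ex:two} and~\ref{ex:E}(a). For odd $n$ the first candidate is the datum $y^2$. By Example~\ref{ex:E}(b) it serves over a field if $\lambda$, $\mu$ and $\lambda-\mu$ are all nonzero, and this can be arranged in every field with at least three elements. Over $\mathbb F_2$ it cannot: $\mu=1$ is forced, and then $\lambda(\lambda-\mu)=0$ for both values of $\lambda$. So we start at $n=3$, with a datum that works over every commutative ring.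

Let $\mathcal O$ be the datum with $X=\{a,b,c\}$ and the relations
\[
ab\ \text{ with }(1,0),\qquad ac-bb\ \text{ with }(1,1),\qquad cc-bb-bc-aa\ \text{ with }(0,0),
\]
where the pairs are the scalars $(\lambda,\mu)$.

\begin{lemma}\label{lem:oddnil}
We have $S(\mathcal O)_{10}=0$.
\end{lemma}

\begin{proof}
In $S=S(\mathcal O)$ we have $ab=0$, $ac=b^2$ and $c^2=b^2+bc+a^2$. We derive four more identities. First, $a^2c=ab^2=0$. Next,
\[
b^2c=(ac)c=a(b^2+bc+a^2)=a^3,\qquad\text{so}\qquad a^4=ab^2c=0 .
\]
Computing $c^3$ in two ways gives $c\cdot c^2=cb^2+cbc+ca^2$ and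
\[
c^2\cdot c=b^2c+bc^2+a^2c=b^2c+b(b^2+bc+a^2)=2a^3+b^3+ba^2,
\]
so $cbc=2a^3+b^3+ba^2-cb^2-ca^2$. Finally,
\[
0=a^3c=(b^2c)c=b^2(b^2+bc+a^2)=b^4+ba^3+b^2a^2,
\]
and multiplying on the right by $b$ gives $b^5=0$, since $ab=0$. So the following seven substitutions are valid in $S$:
\begin{gather*}
ab\to0,\qquad a^4\to0,\qquad b^5\to0,\qquad ac\to b^2,\qquad bbc\to a^3,\\
cc\to b^2+bc+a^2,\qquad cbc\to2a^3+b^3+ba^2-cb^2-ca^2 .
\end{gather*}
Each one replaces a word by $0$ or by a combination of words of the same length with fewer letters $c$. By induction on the number of $c$'s, each $S_q$ is spanned by the words of length $q$ that contain none of the seven left sides. In such a word a letter $a$ can only be followed by $a$, so the word is $wa^i$ with $i\le3$ and $w$ a word in $b,c$. If $w$ contained two $c$'s, it would contain some $cb^jc$, and hence $cc$ (if $j=0$), $cbc$ (if $j=1$) or $bbc$ (if $j\ge2$). So $w$ contains at most one $c$, preceded by at most one $b$. Thus $w$ is $b^j$, $cb^j$ or $bcb^j$ with $j\le4$, and the word has length at most $6+3=9$.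
\end{proof}

\begin{lemma}\label{lem:oddE}
The datum $\mathcal O$ satisfies \textup{(E)}.
\end{lemma}

\begin{proof}
Take a representation and consider the endomorphisms
\[
A=a_-a_+,\qquad B=b_-b_+,\qquad C=c_-b_+,\qquad G=b_-c_+,\qquad H=c_-c_+
\]
of $M_0$. The equations of the representation are
\begin{align}
&a_-b_+=1,\qquad a_-c_+=B+1,\qquad H=B+G+A &&\text{on }M_0,\label{eq:O0}\\
&a_+b_-=0,\qquad a_+c_-=b_+b_-+1 &&\text{on }M_1,\label{eq:O1}\\
&c_+c_-=b_+b_-+b_+c_-+a_+a_- &&\text{on }M_1.\label{eq:O2}
\end{align}
As in Example~\ref{ex:E}(a), we transport the equations on $M_1$ to $M_0$ by multiplying with $a_-$ on the left and with $b_+$ or $c_+$ on the right, and we simplify with \eqref{eq:O0}.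

Multiplying with $b_+$ on the right, \eqref{eq:O1} gives $AB=a_-(a_+b_-)b_+=0$ and
\[
AC=a_-(b_+b_-+1)b_+=B+1,
\]
while \eqref{eq:O2} gives $(B+1)C=B+C+A$, that is, $BC=B+A$. Hence $0=(AB)C=A(B+A)=A^2$, and then $0=A^2C=A(B+1)=A$. So $A=0$, and $AC=B+1$ gives $B=-1$.

Multiplying with $c_+$ on the right, the second equation in \eqref{eq:O1} gives
\[
AH=a_-(b_+b_-+1)c_+=G+B+1 .
\]
Since $A=0$ and $B=-1$, this means $G=0$, and \eqref{eq:O0} gives $H=-1$. On the other hand, \eqref{eq:O2} gives $(B+1)H=G+H+A(B+1)$, that is, $H=0$. Thus $-1=0$ on $M_0$, and $M_0=0$.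
\end{proof}

\section{Proof of the main results}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For $n=1$ the only word of length $2$ is $y^2$, so $N=2$ works. Let $n\ge2$ and $k=\mathbb Z$. Let $\mathcal D_0$ be $\mathcal E$ or $\mathcal O$, put $\mathcal D_j=\mathcal D_{j-1}^+$ for $j\ge1$, and call $u_j,v_j$ the generators added at step $j$.

\emph{Nilpotency.} The algebra $S(\mathcal D_0)$ is nilpotent by Example~\ref{ex:two} and Lemma~\ref{lem:oddnil}, and $\mathcal D_0$ satisfies (E) by Example~\ref{ex:E}(a) and Lemma~\ref{lem:oddE}. By Proposition~\ref{prop:inherit} every $\mathcal D_j$ satisfies (E). The second relation of $\mathcal D_0$ has $\mu=1$, and the scalar $\mu$ of an old relation does not change under $\mathcal D\mapsto\mathcal D^+$, so every $\mathcal D_j$ has a relation with $\mu=1$. By Proposition~\ref{prop:nil} and induction, every $S(\mathcal D_j)=R(\mathcal D_{j-1})$ is nilpotent. The equation $S(\mathcal D_j)_N=0$ says that all words of length $N$ lie in the ideal of relations.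

\emph{Number of relations.} The datum $\mathcal E$ has $2$ generators and $2=d_2$ relations, and $\mathcal O$ has $3$ generators and $3=d_3$ relations. The step turns $n$ generators and $d$ relations into $n+2$ generators and $d+n+1$ relations. By \eqref{eq:count}, every $n\ge2$ occurs, with exactly $d_n$ relations.

\emph{Explicit form.} Suppose a relation $\delta$ first appears in $\mathcal D_j$, with scalars $(\lambda,\mu)$. In $\mathcal D_{i-1}$, $i>j$, its descendant has scalars $(\lambda+(i-1-j)\mu,\ \mu)$. So in $\mathcal D_m$ it reads
\[
\delta=\sum_{i=j+1}^m\Bigl(\bigl(\lambda+(i-1-j)\mu\bigr)v_i^2+\mu u_i^2\Bigr).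
\]
For the base relations $j=0$, and the scalars $(1,0)$, $(0,1)$, $(1,1)$, $(0,0)$ give the right sides $\sum_iv_i^2$, $\sum_i(u_i^2+(i-1)v_i^2)$, $\sum_i(u_i^2+iv_i^2)$ and $0$. The relation $u_jv_j$ appears in $\mathcal D_j$ with scalars $(1,0)$ and becomes $u_jv_j=\sum_{i>j}v_i^2$. The relations $u_jz=zv_j$ have scalars $(0,0)$ and never change. This is the list in the theorem.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
By Theorem~\ref{thm:main}, each word of length $N$ is an integer combination of products $w\delta w'$, where $\delta$ runs over the listed relations. For any commutative ring $k$, the ring homomorphism $\mathbb Z\langle X\rangle\to k\langle X\rangle$ carries these identities over. So the $k$-algebra $R$ given by the listed relations has $R_N=0$ and is spanned by the finitely many words of length less than $N$. This proves (2).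

For (1), let $d>n^2/4$, so $d\ge d_n$. Adding $d-d_n$ further quadratic relations gives a quotient of $R$, which is finite dimensional. For $d\le n^2/4$ every such algebra is infinite dimensional, as recalled in Section~\ref{sec:intro}.

It remains to consider linear independence. Each listed relation contains, with coefficient $1$, a word that occurs in no other listed relation. Give the base letters $a,b,c$ level $0$ and give $u_j,v_j$ level $j$. In $u_jz$ the first letter has higher level than the second, and among all words in the list only the words $u_jz$ have this property; so $u_jz$ occurs only in $u_jz-zv_j$. The word $u_jv_j$ consists of two different letters of level $j\ge1$, so it occurs only in its own relation. For the base relations take $ab,aa$ if $n$ is even, $ab,ac,cc$ if $n\ge3$ is odd, and $y^2$ if $n=1$. Hence the $d_n$ relations are linearly independent over $\mathbb K$. For $d\le n^2=\dim\mathbb K\langle X\rangle_2$ they extend to $d$ linearly independent quadratic elements.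
\end{proof}

\begin{thebibliography}{1}

\bibitem{IS}
Natalia Iyudu and Stanislav Shkarin, \emph{Optimal 5-step nilpotent quadratic algebras}, arXiv:1512.08594 (2015).

\end{thebibliography}
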